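# Knots whose clasp number exceeds twice the slice genus

## Two twisted bands and a sum of slice genus one

All surfaces, discs and manifolds below are smooth, and everything is oriented. We start with a supply of knots that can be manipulated by hand.

**Definition (plumbed bands).** For integers $c_1,\dots,c_k$ let $F(c_1,\dots,c_k)\subset S^3$ be the linear plumbing of $k$ unknotted annuli $\mathcal A_1,\dots,\mathcal A_k$, where the core of $\mathcal A_i$ has framing $-c_i$. Plumbing means that $S^3=B_1\cup B_2$ is a union of two balls with common boundary, that $\mathcal A_1\subset B_1$ and $F(c_2,\dots,c_k)\subset B_2$, and that the two pieces meet exactly in a square on $\partial B_1=\partial B_2$. The square runs across the width of $\mathcal A_1$ and across the width of $\mathcal A_2$, so that the two cores meet once. For $k$ even put $C(c_1,\dots,c_k)=\partial F(c_1,\dots,c_k)$.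

With suitable orientations of the cores the Seifert matrix is
$$V_{ii}=-c_i,\qquad V_{i,i+1}=1,\qquad\text{all other entries }0.$$
For $k$ even, $V-V^T$ has determinant $1$. So the intersection form of the surface is nondegenerate and its boundary is connected, that is, $C(c_1,\dots,c_k)$ is a knot. These knots are 2-bridge knots. The smallest example is $C(1,1)$, the right-handed trefoil.

Two moves are available. The first is a crossing change. Away from the plumbing squares the boundary of $\mathcal A_i$ consists of two parallel arcs. Create a cancelling pair of crossings between them by an isotopy and change one of the two. This inserts a full twist of either sign. So *one crossing change replaces $c_i$ by $c_i+1$ or by $c_i-1$, as we like.* The second move removes an untwisted band.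

**Lemma 1.** For even $k\ge 4$, $C(0,c_2,c_3,\dots,c_k)=C(c_3,\dots,c_k)$. Also $C(0,c_2)$ is the unknot.

*Proof.* Shrinking $B_2$ inside itself toward the square, we may assume that $\mathcal A_1$ is a flat round annulus in a plane of $\mathbb R^3\subset S^3$ and that the rest of the surface lies in a small ball on the upper side of that plane. The hemisphere below the plane bounded by the core of $\mathcal A_1$ is a disc that meets $F=F(0,c_2,\dots,c_k)$ only in this core. Cut $F$ along the core and cap with two parallel copies of the hemisphere. The result $F'$ has the same boundary as $F$.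

What is $F'$? Each half of $\mathcal A_1$ together with its cap is a disc. These two discs are attached, along arcs, to the two ends of the rectangle obtained from $\mathcal A_2$ by deleting the plumbing square. So what is left of $\mathcal A_1\cup\mathcal A_2$ is a single disc. If $k=2$, this disc is all of $F'$, and its boundary is an unknot. If $k\ge4$, this disc contains the square $\mathcal A_2\cap\mathcal A_3$, and the rest of it consists of two discs, each glued along one arc to the boundary of $\mathcal A_3$. Such flaps can be retracted into a collar by an isotopy. Hence $F'$ is isotopic to $F(c_3,\dots,c_k)$. $\square$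

So one crossing change, from $C(1,1)$ to $C(0,1)$, unknots the trefoil.

**Definition (the two numbers).** A smooth immersion $i\colon\widetilde\Sigma^2\to X^4$ of a compact surface is *normal* if $i(\widetilde\Sigma)\cap\partial X=i(\partial\widetilde\Sigma)$, $i$ is transverse to $\partial X$, and all self-intersections of $\Sigma=i(\widetilde\Sigma)$ are transverse double points in $\operatorname{Int}X$. Write $\mathcal D(\Sigma)$ for the set of double points. For a knot $K\subset S^3=\partial\mathbb B^4$ the *4-dimensional clasp number* is
$$c_4(K)=\min\{\,|\mathcal D(\Delta)| : \Delta\subset\mathbb B^4\text{ a smoothly, normally immersed disc with }\partial\Delta=K\,\},$$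
and the *slice genus* $g_4(K)$ is the minimal genus of a compact, connected, orientable, smoothly and properly embedded surface in $\mathbb B^4$ with boundary $K$.

For an immersed disc we write $p$ and $n$ for the numbers of its positive and negative double points. If $c$ crossing changes turn $K$ into a slice knot, then the trace of these changes in a collar of $S^3$, capped with a slice disc, is a normally immersed disc with $c$ double points. So $c_4(K)\le c$. For the trefoil this gives $c_4\le1$.

Now comes the example from which the question grows. Let
$$A_0=C(1,2,3,1),\qquad B_0=C(2,3),\qquad K_0=A_0\#-B_0,$$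
where $-B$ denotes the reversed mirror image of $B$. The upper bounds work for a whole family. The proof uses that $\Sigma(C(m,\ell))$, where $\Sigma$ denotes the double branched cover, is the lens space $L(a,b)$ with $a/b=2m-\frac1{2\ell}$ (this is recalled in more generality later), and Schubert's classification: 2-bridge knots with orientation-preservingly diffeomorphic double branched covers agree up to string orientation, and $L(a,b)\cong L(a,b')$ if $bb'\equiv1$ mod $a$. Moreover 2-bridge knots are invertible, so string orientations play no role.

**Lemma 2.** Let $c_1\ge1$, $m\ge2$, $\ell\ge1$, $A=C(c_1,m,\ell,m-1)$, $B=C(m,\ell)$ and $K=A\#-B$. Then $g_4(K)\le1$, and $c_1+1$ crossing changes turn $K$ into a slice knot. In particular $c_4(K)\le c_1+1$.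

*Proof.* *The genus.* A neighborhood of the two middle cores in $F(c_1,m,\ell,m-1)$ is a copy of $F(m,\ell)$. Let $G$ be the closure of its complement. The boundary of $G$ is $A\sqcup-B$. It is connected: a component of $G$ not touching the connected curve $B$ would be a whole component of the connected surface $F(c_1,m,\ell,m-1)$. Since $\chi(G)=-3-(-1)=-2$ and $G$ has two boundary circles, $G$ has genus $1$. Pushing $G$ into $S^3\times I$, with $B$ at the bottom and $A$ at the top, we get a genus-one cobordism. Choose an arc on it that joins the two ends, and remove a neighborhood of the arc. Arcs in $S^3\times I$ joining the two ends are isotopic to vertical ones, so what remains of $S^3\times I$ is $\mathbb B^3\times I=\mathbb B^4$. What remains of the surface has genus $1$ and boundary $A\#-B$.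

*The crossing changes.* Changing $c_1$ crossings on the first band turns $A$ into $C(0,m,\ell,m-1)=C(\ell,m-1)$, by Lemma 1. One more change gives $C(\ell,m)$. The knots $C(m,\ell)$ and $C(\ell,m)$ belong to the fractions
$$2m-\frac1{2\ell}=\frac{4m\ell-1}{2\ell},\qquad 2\ell-\frac1{2m}=\frac{4m\ell-1}{2m},$$
and $2m\cdot2\ell\equiv1$ mod $4m\ell-1$. By Schubert's classification $C(\ell,m)=B$. So $K$ becomes $B\#-B$, which is slice. $\square$

Hence $g_4(K_0)\le1$ and $c_4(K_0)\le2$. Can we do better than $2$? For this we use the signatures
$$\sigma_\omega(K)=\operatorname{sign}\big((1-\omega)V+(1-\bar\omega)V^T\big),\qquad |\omega|=1,\ \omega\ne1,\qquad \sigma=\sigma_{-1}.$$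
They are additive under connected sum, and $\sigma_\omega(-B)=-\sigma_\omega(B)$. The next section proves that every normally immersed disc bounded by $K$ satisfies
$$-2p\le\sigma_\omega(K)\le2n\qquad\text{for every root of unity }\omega\ne1\text{ of prime power order.} \tag{1}$$

The signatures of $C(c_1,\dots,c_k)$ are easy to compute. Put $x=|1-\omega|$ and $y=x^2=2-\omega-\bar\omega\in(0,4]$. The Hermitian matrix has diagonal entries $-c_iy$ and off-diagonal entries of modulus $x$ next to the diagonal. Change its sign, adjust the phases by a diagonal unitary matrix, and divide by $x>0$. This gives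
$$\sigma_\omega=-\operatorname{sign}T,\qquad T\text{ real tridiagonal with diagonal entries }c_ix\text{ and off-diagonal entries }1. \tag{2}$$
For $k=2$, $\det T=c_1c_2y-1$. For $k=4$,
$$\det T=c_1c_2c_3c_4\,y^2-(c_3c_4+c_1c_4+c_1c_2)\,y+1. \tag{3}$$

For $C(1,1)$ at $\omega=-1$ the matrix $T$ has rows $(2,1)$ and $(1,2)$, so $\sigma=-2$. By (1), $p\ge1$. So the trefoil has $c_4=1$.

For $K_0$ we look at two values of $y$. At $y=4$ the matrix for $A_0$ has diagonal $(2,4,6,2)$, and elimination gives pivots $2,\ \tfrac72,\ \tfrac{40}7,\ \tfrac{73}{40}$, all positive. The matrix for $B_0$ has diagonal $(4,6)$ and is positive definite. So $\sigma(K_0)=-4+2=-2$. At $y=\frac15$ the determinant for $B_0$ is $6y-1=\frac15>0$, so $\sigma_\omega(B_0)=-2$. For $A_0$, $\det T=6y^2-6y+1=\frac1{25}>0$, while the leading $2\times2$ minor is $2y-1<0$. So $T$ has eigenvalues of both signs and positive determinant, that is, two positive and two negative eigenvalues, and $\sigma_\omega(A_0)=0$. Hence $\sigma_\omega(K_0)=+2$. This persists on an open arc of values $\omega$, which contains a root of unity of order a power of $2$.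

By (1), $p\ge1$ and $n\ge1$ for every disc bounded by $K_0$. Hence $c_4(K_0)=2$. Also $g_4(K_0)=1$, since a slice disc would have $p=n=0$. So $c_4(K_0)=2g_4(K_0)$.

It is known that $g_4(K)\le c_4(K)\le u(K)$, with $u$ the unknotting number, and that there are knots $K_n$ with $g_4(K_n)=n$ and $c_4(K_n)\ge2n$. We ask: **does $c_4(K)\le2g_4(K)$ hold for all knots?** The family of Lemma 2 suggests a place to look. Put $c_1=2$ instead of $c_1=1$. The slice genus is still at most $1$, but our recipe now uses three double points. Are they necessary?

## Eigenspaces of cyclic branched covers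

We prove (1), and we see at the same time how far it can reach.

**Lemma 3.** Let $F\subset\mathbb B^4$ be a connected, properly embedded, oriented surface of genus $h$ with $\partial F=K$. Let $r=q^s$ be a prime power, $W_r$ the $r$-fold cyclic cover of $\mathbb B^4$ branched along $F$, and $\omega\ne1$ with $\omega^r=1$. Then $b_1(W_r)=b_3(W_r)=0$. The $\omega$-eigenspace of $H_2(W_r;\mathbb C)$ has dimension $2h$, and its intersection form is nondegenerate of signature $\sigma_\omega(K)$.

*Proof.* **Step 1: $b_1=b_3=0$.** This is where the prime power is used. Let $Y_F=\mathbb B^4\setminus\nu F$. By Alexander duality $H_1(Y_F)=\mathbb Z$, generated by a meridian $\mu$. Let $\widehat Y$ be the infinite cyclic cover, with deck transformation $t$. The exact sequence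
$$H_1(\widehat Y;\mathbb F_q)\xrightarrow{t-1}H_1(\widehat Y;\mathbb F_q)\to H_1(Y_F;\mathbb F_q)\to H_0(\widehat Y;\mathbb F_q)\xrightarrow{t-1=0}H_0(\widehat Y;\mathbb F_q)$$
shows that $H_1(Y_F;\mathbb F_q)=\mathbb F_q\to H_0(\widehat Y;\mathbb F_q)=\mathbb F_q$ is onto, hence an isomorphism. So $t-1$ is onto on $H_1(\widehat Y;\mathbb F_q)$. Over $\mathbb F_q$ we have $t^r-1=(t-1)^r$, so $t^r-1$ is onto as well. The same sequence for $Y_r=\widehat Y/t^r$ now gives $H_1(Y_r;\mathbb F_q)\cong H_0(\widehat Y;\mathbb F_q)=\mathbb F_q$, generated by the lift of $\mu^r$. We obtain $W_r$ by gluing in $F\times D^2$ along $F\times S^1$. In the Mayer–Vietoris sequence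
$$H_1(F\times S^1)\to H_1(Y_r)\oplus H_1(F\times D^2)\to H_1(W_r)\to0\qquad(\text{coefficients }\mathbb F_q)$$
the first map is onto: the circle factor gives (lift of $\mu^r$, $0$), and $H_1(F)$ maps onto the second summand. So $H_1(W_r;\mathbb F_q)=0$ and $b_1(W_r)=0$. As $\partial W_r$ is connected, $H^0(W_r)\to H^0(\partial W_r)$ is onto, and with $H^1(W_r;\mathbb C)=0$ we get $H^1(W_r,\partial W_r;\mathbb C)=0$. By duality $b_3(W_r)=0$.

**Step 2: dimension and nondegeneracy.** The argument of Step 1, applied to the knot exterior in $S^3$, gives $H_1(\partial W_r;\mathbb F_q)=0$, so $\partial W_r$ is a rational homology sphere. Therefore the intersection form on $H_2(W_r;\mathbb C)$ is nondegenerate. The deck transformation is an isometry, so different eigenspaces are orthogonal and the form is nondegenerate on each.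

Choose a cell structure on $\mathbb B^4$ with $F$ a subcomplex, and lift it. Cells off $F$ have free orbits, and cells in $F$ are fixed. So the $\omega$-eigenspace of the chain complex has one generator for each cell off $F$, and its Euler characteristic is $\chi(\mathbb B^4)-\chi(F)=1-(1-2h)=2h$. Its homology is concentrated in degree $2$: $H_0$ carries the trivial action, $H_1$ and $H_3$ vanish, and $H_4=0$ because $\partial W_r\ne\emptyset$.

**Step 3: the signature depends only on $K$.** Let $F'$ be another such surface, with cover $W_r'$. Let $S=F\cup-F'\subset S^4$ be the closed surface, $X=W_r\cup-W_r'$ the cover branched along $S$, $\tau$ its deck transformation, and $\widetilde S$ the preimage of $S$. Let $s_j$ be the signature on the eigenspace of $\tau$ for $e^{2\pi ij/r}$. For $0<k<r$ the fixed set of $\tau^k$ is $\widetilde S$, and by the $G$-signature theorem $\operatorname{sign}(\tau^k,X)=\sum_je^{2\pi ijk/r}s_j$ is a multiple of $[\widetilde S]^2=[S]^2/r=0$. By Fourier inversion all $s_j$ are equal. The invariant part of $H_2(X;\mathbb C)$ is $H_2(S^4;\mathbb C)=0$ by transfer, so $s_0=0$ and all $s_j$ vanish. As $\partial W_r$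 is a rational homology sphere, $H_2(X;\mathbb C)=H_2(W_r;\mathbb C)\oplus H_2(-W_r';\mathbb C)$ orthogonally and equivariantly. So the $\omega$-signatures of $W_r$ and $W_r'$ agree.

**Step 4: the value.** For a pushed-in Seifert surface it is classical that the form on the eigenspace is equivalent to $(1-\omega)V+(1-\bar\omega)V^T$ (Viro; Casson–Gordon, *On slice knots in dimension three*; Kauffman; for $r=2$, Gordon–Litherland). Exchanging $\omega$ and $\bar\omega$ transposes this Hermitian matrix and does not change its signature. $\square$

Since a form on a space of dimension $2h$ has signature at most $2h$ in absolute value, Lemma 3 gives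
$$|\sigma_\omega(K)|\le2g_4(K)\qquad\text{for }\omega\ne1\text{ of prime power order.} \tag{4}$$

**Lemma 4.** Every normally immersed disc $\Delta\subset\mathbb B^4$ with $\partial\Delta=K$ satisfies (1).

*Proof.* **Step 1: smooth the double points.** Put $c=p+n$. Near a positive double point $\Delta$ looks like $\{xy=0\}\subset\mathbb C^2$, and near a negative one like the mirror image of this model. Replace each by the annulus $\{xy=\varepsilon\}$, or its mirror image. We removed $2c$ discs from a disc and glued in $c$ annuli, so we get an embedded connected oriented surface $F$ with one boundary circle and $\chi(F)=1-2c$, that is, of genus $c$.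

**Step 2: find definite pieces upstairs.** The part of $W_r$ over the ball at a positive double point is $\{z^r=xy-\varepsilon\}$, the Milnor fiber of the $A_{r-1}$ singularity. It is homotopy equivalent to a wedge of 2-spheres and has negative definite form. Each nontrivial eigenspace of its $H_2$ has dimension $\chi(\mathbb B^4)-\chi(\text{annulus})=1$. Over a negative double point the orientation is reversed and the form is positive definite. The pieces are disjoint, and definite forms inject. So the $\omega$-eigenspace of $H_2(W_r;\mathbb C)$, which has dimension $2c$, contains a negative definite subspace of dimension $p$ and a positive definite one of dimension $n$.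

**Step 3: count.** Let $b^\pm$ be the dimensions of maximal definite subspaces of the eigenspace. Then $b^-\ge p$ and $b^+\ge n$, and $\sigma_\omega=2c-2b^-\le2n$, $\sigma_\omega=2b^+-2c\ge-2p$. $\square$

Here the natural method stops, and one can say exactly where. To show $c_4>2g_4$ with signatures, one would add a bound $p\ge-\frac12\sigma_\omega(K)$ and a bound $n\ge\frac12\sigma_{\omega'}(K)$. By (4) each right-hand side is at most $g_4(K)$. So signatures alone never prove more than $c_4\ge2g_4$. In $K_0$ they did all they can do.

## The family with a doubly twisted first band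

For integers $m\ge4$ and $\ell\ge2m+1$ put
$$A=C(2,m,\ell,m-1),\qquad B=C(m,\ell),\qquad K=K_{m,\ell}=A\#-B.$$
The smallest case is $m=4$, $\ell=9$, where $K=C(2,4,9,3)\#-C(4,9)$. We write $\#^gK$ for the sum of $g$ copies.

**Theorem 5.** Let $m\ge4$, $\ell\ge2m+1$, $g\ge1$.

1. $g_4(\#^gK)=g$, and every smoothly normally immersed disc in $\mathbb B^4$ with boundary $\#^gK$ has $p\ge g+1$ and $n\ge g$. Hence $c_4(\#^gK)\ge2g+1>2g_4(\#^gK)$.
2. $g_4(K)=1$ and $c_4(K)=3$. More precisely, $K$ bounds a normally immersed disc with $(p,n)$ double points if and only if $p\ge2$ and $n\ge1$.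

So the answer to the question is no: $c_4\le2g_4$ fails for infinitely many knots in every slice genus $g\ge1$. Whether $c_4-2g_4$ or $c_4/g_4$ is unbounded is not decided here.

**Step 1: the slice genus and the signature bounds.** This step settles everything in part 1 except the last unit in $p$. By Lemma 2, $g_4(K)\le1$, so $g_4(\#^gK)\le g$.

At $\omega=-1$ we have $x=2$. All $c_i\ge2$, so the diagonal entries of $T$ are at least $4$, and $T$ is positive definite by diagonal dominance. Hence $\sigma(A)=-4$, $\sigma(B)=-2$ and $\sigma(K)=-2$. By (4), $g_4(\#^gK)\ge g$, so $g_4(\#^gK)=g$.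

Next let $y_0=\frac1{m\ell}$. For $B$, $\det T=m\ell y-1$ is positive for $y>y_0$, so $\sigma_\omega(B)=-2$ there. For $A$, insert $y_0=\frac1{c_2c_3}$ with $(c_1,c_2,c_3,c_4)=(2,m,\ell,m-1)$ in (3). The terms $\pm\frac{c_1c_4}{c_2c_3}$ cancel, and
$$\det T\big|_{y_0}=1-\frac{c_4}{c_2}-\frac{c_1}{c_3}=1-\frac{m-1}m-\frac2\ell=\frac1m-\frac2\ell>0,$$
because $\ell>2m$. The leading $2\times2$ minor at $y_0$ is $c_1c_2y_0-1=\frac2\ell-1<0$. So $T$ has eigenvalues of both signs and positive determinant, hence two of each sign, and this persists near $y_0$. For $y$ slightly larger than $y_0$ we get $\sigma_\omega(A)=0$, $\sigma_\omega(B)=-2$ and $\sigma_\omega(K)=+2$. This holds on an open arc, which contains a root of unity of order a power of $2$. By Lemma 4, applied to $\#^gK$ with this $\omega$ and with $\omega=-1$,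
$$p\ge g,\qquad n\ge g. \tag{5}$$

It remains to exclude $p=g$. From here to the end of the lattice count we assume, for a contradiction, that **$\#^gK$ bounds a normally immersed disc $\Delta$ with $p=g$**, so $c=p+n=g+n$.

## The double cover away from the double points

**Step 2: cut out the double points.** The purpose is to turn the equality $p=g$ into definiteness. Smooth $\Delta$ as in Lemma 4 and let $W$ be the double branched cover, so $\partial W=\Sigma(\#^gK)$. The invariant part of $H_2(W;\mathbb Q)$ is $H_2(\mathbb B^4;\mathbb Q)=0$, so Lemma 3 with $\omega=-1$ describes all of $H_2(W;\mathbb Q)$: $b_2(W)=2c$ and $\operatorname{sign}W=\sigma(\#^gK)=-2g$. Hence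
$$b^+(W)=c-g,\qquad b^-(W)=c+g.$$
Over the double points, $W$ contains disjoint $A_1$ Milnor fibers. These are disc bundles $E_1,\dots,E_c$ over $S^2$ with Euler number $-2$ ($p$ times) and $+2$ ($n$ times), and $\partial E_i\cong\mathbb{RP}^3$. Put $Z=W\setminus\bigcup\operatorname{int}E_i$. As $\mathbb{RP}^3$ is a rational homology sphere, $H_2(W;\mathbb Q)=H_2(Z;\mathbb Q)\oplus\bigoplus H_2(E_i;\mathbb Q)$ orthogonally, so
$$b^+(Z)=c-g-n=p-g,\qquad b^-(Z)=c+g-p=n+g. \tag{6}$$
With $p=g$, the manifold $Z$ is negative definite with $b_2(Z)=n+g=c$.

The tool for definite manifolds is Donaldson's theorem (1987): *if $X$ is a closed oriented smooth 4-manifold with negative definite intersection form, then $-H_2(X)/\mathrm{tors}$ is isometric to $\mathbb Z^N$ with the standard form.* There is no hypothesis on $\pi_1$. If we simply cap off $W$, the theorem does not apply: $b^+(W)=c-g=n\ge g\ge1$. The positive directions of $W$ are exactly the spheres of square $+2$ over the negative double points. But only their boundaries $\mathbb{RP}^3$ matter for gluing, and $\mathbb{RP}^3$ does not see the sign.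

**Step 3: replace the positive bundles.** The purpose is to get a negative definite manifold with the same boundary. $\mathbb{RP}^3$ has an orientation-reversing diffeomorphism, so each $E_i$ of Euler number $+2$ can be replaced by a disc bundle of Euler number $-2$. Call the result $W'$, and continue to write $E_i$ for its $c$ disc bundles. Then $W'$ is negative definite, $b_2(W')=2c$, it contains disjoint spheres $S_1,\dots,S_c$ of square $-2$, and, since $\Sigma$ turns connected sums into connected sums and $\Sigma(-B)=-\Sigma(B)$,
$$\partial W'=\Sigma(\#^gK)=\#^g\big(\Sigma(A)\#-\Sigma(B)\big).$$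

Later the spheres $S_i$ must be kept from crowding together in the lattice, and for this we need a fact about torsion.

**Lemma 6.** $H_1(Z;\mathbb F_2)=0$.

*Proof.* Let $Y=\mathbb B^4\setminus(\text{balls at the double points})$ and $\Delta_0=\Delta\cap Y$. Then $\Delta_0$ is connected, being a disc with $2c$ holes, and $Z$ is the double cover of $Y$ branched along $\Delta_0$. Take cellular chains with $\Delta_0$ a subcomplex. The transfer sends a cell off $\Delta_0$ to the sum of its two lifts and a cell in $\Delta_0$ to twice itself, that is, to $0$. Its image is exactly the kernel of projection. So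
$$0\to C_*(Y,\Delta_0;\mathbb F_2)\to C_*(Z;\mathbb F_2)\to C_*(Y;\mathbb F_2)\to0$$
is exact, and hence so is $H_1(Y,\Delta_0;\mathbb F_2)\to H_1(Z;\mathbb F_2)\to H_1(Y;\mathbb F_2)$. Here $H_1(Y;\mathbb F_2)=0$, because $Y$ is a ball with balls removed. Also $H_1(Y,\Delta_0;\mathbb F_2)=0$, because it lies between $H_1(Y;\mathbb F_2)=0$ and $\widetilde H_0(\Delta_0;\mathbb F_2)=0$. $\square$

## A negative definite cap from dual continued fractions

**Step 4: cap off.** We look for a negative definite manifold $U$ with $\partial U=-\partial W'$.

For integers $a_i\ge2$ let $P(a_1,\dots,a_k)$ be the linear plumbing of disc bundles over spheres with Euler numbers $-a_i$. Write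
$$[a_1,\dots,a_k]=a_1-\cfrac1{a_2-\cfrac1{\ddots}}$$
It is standard that $\partial P(a_1,\dots,a_k)=L(a,b)$ with $a/b=[a_1,\dots,a_k]$, and that $-L(a,b)=L(a,a-b)$. The plumbing is negative definite: eliminating in the negated form, the pivots are $d_1=a_1>1$ and $d_i=a_i-1/d_{i-1}>1$. For example $[2^k]=\frac{k+1}k$, where $2^k$ means $k$ entries equal to $2$.

The double cover of $\mathbb B^4$ branched along the pushed-in surface $F(c_1,\dots,c_k)$ is the linear plumbing with Euler numbers $-2c_i$ (Akbulut–Kirby), which is $P(2c_1,\dots,2c_k)$ for $c_i\ge1$. So $\Sigma(B)=\partial P(2m,2\ell)$ and $\Sigma(A)=\partial P(4,2m,2\ell,2m-2)$. Since $-\partial W'=\#^g(-\Sigma(A)\#\Sigma(B))$, the plumbing $P(2m,2\ell)$ serves for $\Sigma(B)$. For $-\Sigma(A)$ we need the fraction $a/(a-b)$. Write $z^*=\frac z{z-1}$, so that $z=a/b$ gives $z^*=a/(a-b)$. Note $z^{**}=z$. Three rules compute it: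

* $[a]^*=\frac a{a-1}=[2^{a-1}]$.
* If $z=2-1/z_1$, then $z^*=\frac{2-1/z_1}{1-1/z_1}=\frac{2z_1-1}{z_1-1}=z_1^*+1$.
* $(z+1)^*=2-1/z^*$. This is the second rule with $z_1=z^*$, after applying $*$ to both sides.

Together they give
$$[a,z_1]^*=[2^{a-2},\,z_1^*+1]\qquad(a\ge2),$$
where $[a,z_1]=a-1/z_1$, and $z_1^*+1$ means that the first entry of the expansion of $z_1^*$ is raised by one. For $a=2$ this is the second rule. For $a\ge3$, $[a,z_1]=[a-1,z_1]+1$, so the third rule puts one more $2$ in front of $[a-1,z_1]^*$.

Now work from the inside out:
$$\begin{aligned}
[2m-2]^*&=[2^{2m-3}],\\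
[2\ell,2m-2]^*&=[2^{2\ell-2},3,2^{2m-4}],\\
[2m,2\ell,2m-2]^*&=[2^{2m-2},3,2^{2\ell-3},3,2^{2m-4}],\\
[4,2m,2\ell,2m-2]^*&=[2,2,\ 3,\ 2^{2m-3},\ 3,\ 2^{2\ell-3},\ 3,\ 2^{2m-4}].
\end{aligned}\tag{7}$$
For $m=4$, $\ell=9$ one has $[4,8,18,6]=\frac{3293}{850}$, and the dual fraction is $\frac{3293}{2443}=[2,2,3,2^5,3,2^{15},3,2^4]$.

Let $P_D$ be the plumbing with the weights (7), so $\partial P_D=-\Sigma(A)$. Let $D$ be the *negative* of its intersection form. It is a positive definite lattice with a basis of vectors of norm $2$ and $3$ in a row, adjacent ones having product $-1$ and all others $0$. Its rank is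
$$\operatorname{rk}D=2+(2m-3)+(2\ell-3)+(2m-4)+3=4m+2\ell-5.$$
Put $U=\natural^g\big(P_D\,\natural\,P(2m,2\ell)\big)$. Then $\partial U=-\partial W'$, and $X=W'\cup U$ is a closed manifold. The gluing is along a rational homology sphere, so $H_2(X;\mathbb Q)=H_2(W';\mathbb Q)\oplus H_2(U;\mathbb Q)$ and $X$ is negative definite. By Donaldson's theorem $-H_2(X)/\mathrm{tors}\cong\mathbb Z^N$ with
$$N=2c+g(\operatorname{rk}D+2). \tag{8}$$
Inside $\mathbb Z^N$ we see an isometric copy of $D^{\oplus g}$ and the classes $v_i=[S_i]$, $1\le i\le c$. The $v_i$ have norm $2$, are pairwise orthogonal, and are orthogonal to $D^{\oplus g}$.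

The plan is to show that there is not enough room in $\mathbb Z^N$. The lattice $D^{\oplus g}$ occupies so many coordinates that the $v_i$ do not fit in the rest.

## Spheres that stay independent modulo two

**Step 5: the $v_i$ may not share supports.** In $\mathbb Z^N$ the orthogonal norm-2 vectors $e_1+e_2$ and $e_1-e_2$ live on the same two coordinates. If the $v_i$ could be paired up in this way, there would be plenty of room. The next lemma forbids it.

**Lemma 7.** $v_1,\dots,v_c$ are linearly independent modulo $2$ in $\mathbb Z^N/2\mathbb Z^N$.

*Proof.* By excision and duality $H_j(W',Z;\mathbb F_2)=\bigoplus_iH_j(E_i,\partial E_i;\mathbb F_2)=\bigoplus_iH^{4-j}(E_i;\mathbb F_2)$. This is $\mathbb F_2^c$ for $j=2$ and $0$ for $j=1$. The components of $H_2(W';\mathbb F_2)\to H_2(W',Z;\mathbb F_2)=\mathbb F_2^c$ are the mod 2 intersection numbers with the $S_i$. The next term in the exact sequence is $H_1(Z;\mathbb F_2)=0$ (Lemma 6), so this map is onto.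

We need integral classes. From $H_1(Z;\mathbb F_2)=0=H_1(W',Z;\mathbb F_2)$ we get $H_1(W';\mathbb F_2)=0$, so $H_1(W';\mathbb Z)$ has no 2-torsion, and by universal coefficients $H_2(W';\mathbb Z)\to H_2(W';\mathbb F_2)$ is onto. Hence there are $x_i\in H_2(W';\mathbb Z)$ with $x_i\cdot S_j\equiv\delta_{ij}$ mod $2$. Suppose $\sum_{j\in I}v_j\in2\mathbb Z^N$ with $I\ne\emptyset$. For $i\in I$, the product of this sum with the image of $x_i$ in $\mathbb Z^N$ is even. But it is congruent to $\sum_{j\in I}\delta_{ij}=1$. $\square$

## Coordinates used by the dual lattice

**Step 6: strings of 2's are rigid.** Norm-2 vectors in $\mathbb Z^N$ are $\pm e_a\pm e_b$. We determine how a row of them must sit.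

**Lemma 8.** Let $x_1,\dots,x_k\in\mathbb Z^N$ have norm $2$, with $x_i\cdot x_{i+1}=-1$ and all other products of distinct vectors $0$, where $k=2$ or $k\ge4$. Then there are pairwise orthogonal unit vectors $\epsilon_1,\dots,\epsilon_{k+1}$, each $\pm$ a standard basis vector, with $x_i=\epsilon_i-\epsilon_{i+1}$.

The case $k=3$ is a true exception: $\epsilon_1-\epsilon_2,\ \epsilon_2-\epsilon_3,\ -\epsilon_1-\epsilon_2$ has the required products.

*Proof.* Two norm-2 vectors with product $-1$ share exactly one coordinate, with opposite coefficients there. Let $\epsilon_2$ be that unit vector, with sign chosen so that $x_1$ has coefficient $-1$ and $x_2$ has $+1$ on it. Then $x_1=\epsilon_1-\epsilon_2$ and $x_2=\epsilon_2-\epsilon_3$. This settles $k=2$.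

Let $k\ge4$. Since $x_3\cdot x_2=-1$, the coefficients of $x_3$ on $(\epsilon_2,\epsilon_3)$ are $(0,1)$ or $(-1,0)$. In the second case $x_3\perp x_1$ forces coefficient $-1$ on $\epsilon_1$ too, so $x_3=-\epsilon_1-\epsilon_2$. Then $x_4\perp x_1,x_2$ has equal coefficients $t$ on $\epsilon_1,\epsilon_2,\epsilon_3$, and $-1=x_4\cdot x_3=-2t$, which is impossible. So the coefficients are $(0,1)$. From $x_3\perp x_1$ the coefficient on $\epsilon_1$ is $0$, and $x_3=\epsilon_3-\epsilon_4$ with $\epsilon_4$ new.

For $i\ge4$ proceed by induction. As $x_i\perp x_1,\dots,x_{i-2}$, its coefficient is constant on $\epsilon_1,\dots,\epsilon_{i-1}$. These are $i-1\ge3$ coordinates and the norm is $2$, so the constant is $0$. Then $x_i\cdot x_{i-1}=-1$ says that the coefficient on $\epsilon_i$ is $1$, and so $x_i=\epsilon_i-\epsilon_{i+1}$ with $\epsilon_{i+1}$ new. $\square$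

In the $j$-th copy of $D$ name the vectors in order:
$$\alpha_j,\ w_{0,j},\ \beta_j,\ w_{1,j},\ \gamma_j,\ w_{2,j},\ \delta_j.$$
Here $\alpha_j,\beta_j,\gamma_j,\delta_j$ are strings of norm-2 vectors, of lengths $2$, $2m-3\ge5$, $2\ell-3\ge15$, $2m-4\ge4$, and the $w$'s have norm $3$. Lemma 8 applies to every string. (The bound on $\delta_j$ is where $m\ge4$ is used.) A string of length $k$ is supported on $k+1\ge3$ coordinates. We use repeatedly that *a vector orthogonal to a whole string has constant coefficient on the support of the string*, in the basis $\epsilon_1,\dots,\epsilon_{k+1}$.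

**Step 7: count the coordinates of $D^{\oplus g}$.**

*(a) Different strings have disjoint supports.* A vector of one string is orthogonal to every other string, so it is constant on the support of that string, which has at least $3$ coordinates. Its norm is $2$, so the constant is $0$.

*(b) How a $w$ meets the strings.* Suppose $w$ of norm $3$ is adjacent to an end of a string of length $k$. If the end vector is $x_k$, then $w$ has constant coefficient $t$ on $\epsilon_1,\dots,\epsilon_k$ and, from $w\cdot x_k=-1$, coefficient $t+1$ on $\epsilon_{k+1}$. If the end vector is $x_1$, it has $t$ on $\epsilon_2,\dots,\epsilon_{k+1}$ and $t-1$ on $\epsilon_1$. So this string contributes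
$$kt^2+(t\pm1)^2\le3$$
to the norm of $w$. If $k\ge4$, then $t=0$, and the contribution is exactly $1$, located at the end coordinate. If $k=2$, then $t=0$ gives $1$, the choice $t=\mp1$ gives $2$, and $t=\pm1$ gives $6$, which is too much. Other values of $t$ are larger still. So the contribution is $1$ or $2$.

Each $w$ is adjacent to two strings, which contribute at least $2$ together. On any other string, in its own copy or in another, $w$ is constant on at least $3$ coordinates. A nonzero constant would add at least $3$, so it is $0$.

Therefore $w_{1,j}$ and $w_{2,j}$, each adjacent to two strings of length at least $4$, have norm exactly $1$ left over. Each has exactly one further coordinate, with coefficient $\pm1$, outside all string supports. The same is true of $w_{0,j}$, unless $\alpha_j$ contributes $2$. In that *exceptional* case $w_{0,j}$ has no further coordinate. Let $e\le g$ be the number of exceptional $j$.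

*(c) The further coordinates are pairwise distinct.* On the string supports, distinct $w$'s have disjoint supports: the two $w$'s adjacent to $\beta_j$, or to $\gamma_j$, sit at opposite end coordinates, and only one $w$ meets $\alpha_j$ or $\delta_j$. Distinct $w$'s are orthogonal. If two of them had the same further coordinate, their product would be $\pm1$.

Adding up, $D^{\oplus g}$ uses
$$M=g\big(3+(2m-2)+(2\ell-2)+(2m-3)\big)+3g-e=g(4m+2\ell-1)-e=g\operatorname{rk}D+4g-e \tag{9}$$
coordinates.

## No room for the spheres over the double points

**Step 8: the contradiction.** Each $v_i$ is orthogonal to all strings, hence constant on each string support, and having norm $2$ it vanishes there. Let $f$ be the further coordinate of some $w$. Then $0=v_i\cdot w$ equals $\pm$ the $f$-coefficient of $v_i$. So $v_i$ vanishes on the further coordinates too. Thus all $v_i$ are supported on the remaining coordinates, and by (8), (9) and $c=g+n$ their number is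
$$N-M=2c+2g-4g+e=2c-2g+e=2n+e.$$
Two orthogonal norm-2 vectors in $\mathbb Z^N$ have equal or disjoint supports, since with exactly one common coordinate the product is $\pm1$. If $v_i$ and $v_j$, $i\ne j$, had equal supports, then $v_i+v_j\in2\mathbb Z^N$, contrary to Lemma 7. So the $c=n+g$ vectors $v_i$ have disjoint supports of two elements each, and
$$2(n+g)\le2n+e\le2n+g,$$
which contradicts $g\ge1$. Hence $p\ne g$. With (5), $p\ge g+1$ and $n\ge g$, so $c_4(\#^gK)\ge2g+1>2g=2g_4(\#^gK)$. This proves part 1 of Theorem 5. $\blacksquare$

Two checks show how tight the count is. First, without Lemma 7 the $v_i$ could share supports in pairs, and we would only get $n+g\le2n+e$. Since $n\ge g$, this is no contradiction.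

Second, run the argument with $c_1=1$ and $g=1$, for $C(1,m,\ell,m-1)\#-C(m,\ell)$ with $m\ge4$, $\ell\ge2m+1$. The argument of Step 1 still gives $\sigma=-2$ here and $\sigma_\omega=+2$ on an arc: at $\omega=-1$ the matrix $T$ for the first summand has first diagonal entry $2>1$ and is diagonally dominant, and at $y_0$ its determinant is $\frac1m-\frac1\ell>0$ and its leading minor is $\frac1\ell-1<0$. So $p\ge1$ and $n\ge1$. By Lemma 2 this knot bounds a disc with two double points, hence with $p=n=1$, and no contradiction may arise. The dual expansion is now $[3,2^{2m-3},3,2^{2\ell-3},3,2^{2m-4}]$: the string $\alpha$ is gone. The first norm-3 vector $w_0$ is adjacent to $\beta$ only, so it has two further coordinates $f_1,f_2$. They are not further coordinates of $w_1$ or $w_2$, since one common coordinate would give product $\pm1$. The lattice, of rank $\rho=4m+2\ell-7$, uses $\rho+4$ of the $2c+\rho+2$ coordinates. So $2c-2=2n$ remain outside, as before with $e=0$. But a $v_i$ may now live on $\{f_1,f_2\}$ orthogonally to $w_0$, and the $n+1$ vectors have $2n+2$ coordinates to choose from. The inequality is $2(n+1)\le2n+2$, with equality.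 The two extra 2's that come from $c_1=2$ take this last place away.

## Three crossing changes suffice

**Step 9: part 2.** Lemma 2 with $c_1=2$ gives three crossing changes from $K$ to the slice knot $B\#-B$: two on the first band, from $C(2,m,\ell,m-1)$ to $C(0,m,\ell,m-1)=C(\ell,m-1)$, and one on the last, from $C(\ell,m-1)$ to $C(\ell,m)=B$. (The removal of the first band can also be read off from continued fractions: if $[2\ell,2m-2]=a/b$, then $0-\frac1{2m-b/a}=\frac a{b-2ma}$, and $b-2ma\equiv b$ mod $a$, so Schubert's classification gives the same knot.) Hence $c_4(K)\le3$. With part 1 for $g=1$ we get $g_4(K)=1$ and $c_4(K)=3$.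

By part 1 every disc bounded by $K$ has $p\ge2$ and $n\ge1$. So the disc with three double points has $(p,n)=(2,1)$. Adding local self-intersections of either sign realizes every $(p,n)$ with $p\ge2$ and $n\ge1$. This proves part 2. $\blacksquare$

**Step 10: infinitely many knots in each slice genus.** The determinant of $B$ is $4m\ell-1$. That of $A$ is the value of (3) at $y=4$,
$$32m(m-1)\ell-4\big((m-1)\ell+2(m-1)+2m\big)+1,$$
whose slope in $\ell$ is $(m-1)(32m-4)>0$. For fixed $m$ the determinant of $K_{m,\ell}$, which is the product of the two, increases with $\ell$, and so does its $g$-th power, the determinant of $\#^gK_{m,\ell}$. So for each $g\ge1$ the knots $\#^gK_{m,\ell}$ with $m$ fixed and $\ell\ge2m+1$ are pairwise different, and all of them have $g_4=g$ and $c_4\ge2g+1$. $\blacksquare$
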